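\title{The $G_2$ Laplacian coflow does not have short-time existence}

\begin{abstract}
The Laplacian coflow $\partial_t\psi=dd^*_\psi\psi$ evolves closed positive $4$-forms on a closed oriented $7$-manifold. We show that it does not have short-time existence. On the torus $T^7$ there are explicit initial forms, arbitrarily $C^\infty$-close to a flat torsion-free structure, from which no solution starts; on every closed oriented $7$-manifold, in every cohomology class that contains a closed positive form, the initial forms that admit a solution are a meager set. Solutions are unique whenever they exist. The coflow contains backward curve shortening as a symmetric reduction, and the uniqueness theorem, proved by a frequency function argument for a gauge-fixed equation of mixed forward and backward type, forces solutions with symmetric data to be symmetric.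
\end{abstract}

\section{Introduction}

\subsection{The flow and the question}

Let $M$ be a closed (compact, without boundary) oriented $7$-manifold. A $4$-form $\psi$ on $M$ is \emph{positive} if at every point it is carried to the model form \eqref{eq:model} below by an orientation-preserving linear isomorphism with $\mathbb R^7$. Positivity is an open condition. A positive form defines a $G_2$ structure: it determines a Riemannian metric $g_\psi$, a Hodge star $*=*_\psi$, and the $3$-form $\varphi=*\psi$. The structure is \emph{coclosed} if $d\psi=0$, and \emph{torsion-free} if moreover $d\varphi=0$. On $4$-forms in dimension $7$ the codifferential of $g_\psi$ is $d^*=*d*$, so $d^*\psi=*d\varphi$ measures how far a coclosed structure is from being torsion-free.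

The \emph{Laplacian coflow}, introduced by Karigiannis, McKay and Tsui, is the equation
\begin{equation}\label{eq:coflow}
\partial_t\psi=dd^*_\psi\psi .
\end{equation}
For closed $\psi$ the right side is the Hodge Laplacian of $\psi$ in the metric that $\psi$ itself defines. It is exact, so the flow moves $\psi$ inside its cohomology class. It vanishes exactly when the structure is torsion-free, because $(dd^*\psi,\psi)_{L^2}=\|d^*\psi\|_{L^2}^2$, and otherwise the flow increases the volume of $M$ (Remark \ref{rem:volume}). It is therefore a natural candidate for deforming a coclosed structure toward a torsion-free one.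

\begin{definition}\label{def:solution}
Let $\psi_0$ be a closed positive $4$-form. A \emph{solution on $[0,\varepsilon)$ starting at $\psi_0$} is a family $\psi(t)$, $t\in[0,\varepsilon)$, of positive $4$-forms, smooth on $M\times[0,\varepsilon)$ (including at $t=0$), with $\psi(0)=\psi_0$, $\psi(t)-\psi_0$ exact for each $t$, and $\partial_t\psi=dd^*_\psi\psi$. Solutions on a closed interval $[0,T]$ are defined in the same way.
\end{definition}

The exactness condition follows from the equation, since $\psi(t)-\psi_0=d\int_0^td^*\psi\,dt'$. We take the following question from \cite{Petcu}.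

\medskip
\noindent\textbf{Question.} \emph{Is it true that for every closed oriented $7$-manifold $M$ and every closed positive $4$-form $\psi_0$ on $M$ there are $\varepsilon>0$ and a solution on $[0,\varepsilon)$ starting at $\psi_0$?}
\medskip

The analogy with $3$-forms suggests a positive answer. The Laplacian flow $\partial_t\varphi=\Delta_\varphi\varphi$ of closed $G_2$ structures is weakly parabolic in the direction of closed $3$-forms, DeTurck's trick turns it into a strictly parabolic flow, and it has short-time existence (Bryant--Xu). The coflow, however, is not weakly parabolic in the direction of closed $4$-forms (Grigorian). This removes the standard existence proof, but it does not decide the question: a statement about the symbol concerns the linearized equation at infinite frequency, whereas a counterexample must exclude every smooth solution of the nonlinear equation with a given initial value.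

\subsection{Results}

The answer is no. On $T^7=\mathbb R^7/\mathbb Z^7$ use coordinates $(x,y_1,\dots,y_6)$ and put $z_k=y_{2k-1}+iy_{2k}$,
\[
\omega=\sum_{k=1}^3dy_{2k-1}\wedge dy_{2k},\qquad \Omega=dz_1\wedge dz_2\wedge dz_3,
\]
with orientation $dx\wedge\omega^3/6$. For a smooth $1$-periodic function $f_0:\mathbb R\to\mathbb R$ let
\begin{equation}\label{eq:data}
\psi_0[f_0]=\tfrac12\omega^2+dx\wedge\big(\operatorname{Re}\Omega+f_0'(x)\operatorname{Im}\Omega\big).
\end{equation}

\begin{theorem}[A counterexample]\label{thm:counter}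
The form $\psi_0[f_0]$ is closed and positive. If $f_0$ is not real analytic, there is no $\varepsilon>0$ for which the Laplacian coflow has a solution on $[0,\varepsilon)$ starting at $\psi_0[f_0]$.
\end{theorem}

Any $f_0\not\equiv0$ that vanishes on an interval will do. The form $\psi_0[0]$ has constant coefficients, so it defines a flat torsion-free structure, and $\psi_0[\epsilon f_0]\to\psi_0[0]$ in $C^\infty$ as $\epsilon\to0$. Existence thus fails arbitrarily close to a stationary solution.

\begin{theorem}[Uniqueness]\label{thm:unique}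
On any closed oriented $7$-manifold, two solutions on $[0,\varepsilon)$ with the same initial form coincide.
\end{theorem}

\begin{theorem}[Generic non-existence]\label{thm:generic}
Let $M$ be a closed oriented $7$-manifold and $c\in H^4(M;\mathbb R)$ a class containing a positive form. The space $\mathcal P_c$ of closed positive forms in $c$, with the $C^\infty$ topology, is a Baire space, and the set of $\psi_0\in\mathcal P_c$ that admit a solution on some $[0,\varepsilon)$, $\varepsilon>0$, is meager. In particular, the data without a solution are dense in $\mathcal P_c$.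
\end{theorem}

\begin{theorem}[Classification in the symmetric family]\label{thm:class}
The coflow has a solution on some $[0,\varepsilon)$ starting at $\psi_0[f_0]$ if and only if there are $\delta>0$ and a smooth function $v=v(u,\tau)$ on $\mathbb R\times[0,\delta]$, $1$-periodic in $u$, such that
\begin{equation}\label{eq:csf}
v_\tau=\frac{v_{uu}}{1+v_u^2},\qquad v(\cdot,\delta)=f_0 .
\end{equation}
\end{theorem}

The equation in \eqref{eq:csf} is curve shortening flow for the graph of $v(\cdot,\tau)$. The coflow can start at $\psi_0[f_0]$ exactly when the graph of $f_0$ has a smooth past under curve shortening.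

\subsection{Plan}

After the linear algebra of Section \ref{sec:algebra}, Section \ref{sec:curves} computes the coflow for a family of forms on $T^7$ that are encoded by plane curves. There it is curve shortening run backward, and the smoothing of the forward flow forces $f_0$ to be analytic. This excludes only solutions that stay in the family. To exclude the others we need uniqueness, for an equation that is neither forward nor backward parabolic. Sections \ref{sec:symbol} and \ref{sec:gauge} remove the diffeomorphism invariance and show that the difference $h$ of two solutions satisfies $\partial_th=Ah+(\text{first order})$ with $A$ elliptic and symmetric but indefinite. Section \ref{sec:frequency} studies such equations through the Rayleigh quotient $(Ah,h)/\|h\|^2$. This gives uniqueness and Theorems \ref{thm:counter} and \ref{thm:class} in Section \ref{sec:unique}, and a growth estimate that gives Theorem \ref{thm:generic} in Section \ref{sec:generic}.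

\section{Positive $4$-forms}\label{sec:algebra}

Regard $dx$, $\omega$, $\Omega$ as constant forms on $\mathbb R^7=\mathbb R\oplus\mathbb C^3$ with the Euclidean metric $dx^2+g_6$, and write $dy_{ijk}=dy_i\wedge dy_j\wedge dy_k$. Expanding $\Omega$ gives
\[
\operatorname{Re}\Omega=dy_{135}-dy_{146}-dy_{236}-dy_{245},\qquad
\operatorname{Im}\Omega=dy_{136}+dy_{145}+dy_{235}-dy_{246}.
\]
Hence $|\operatorname{Re}\Omega|^2=|\operatorname{Im}\Omega|^2=4$, and reading off the signs of the permutations gives $*_6\operatorname{Re}\Omega=\operatorname{Im}\Omega$ and $*_6\operatorname{Im}\Omega=-\operatorname{Re}\Omega$ for the Hodge star $*_6$ of $\mathbb C^3$. If $\xi$ is a unit covector in an oriented Euclidean $7$-space and $\beta\in\Lambda^3(\xi^\perp)$, then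
\begin{equation}\label{eq:star}
*(\xi\wedge\beta)=*_6\beta,\qquad *\beta=-\xi\wedge*_6\beta .
\end{equation}
The model forms are
\begin{equation}\label{eq:model}
\varphi_{\mathrm{std}}=dx\wedge\omega+\operatorname{Re}\Omega,\qquad
\psi_{\mathrm{std}}=*\varphi_{\mathrm{std}}=\tfrac12\omega^2-dx\wedge\operatorname{Im}\Omega .
\end{equation}
We use three standard facts.
\begin{itemize}
\item[(G1)] The stabilizer of $\psi_{\mathrm{std}}$ in $GL^+(7)$ is the group $G_2$. It has dimension $14$, lies in $SO(7)$ and fixes $\varphi_{\mathrm{std}}$.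
\item[(G2)] $G_2$ acts transitively on the unit sphere, and the stabilizer of $dx$ is $SU(3)$ acting on $\mathbb C^3$.
\item[(G3)] As a $G_2$-module, $\mathfrak{gl}(7)=\mathbb R\oplus\mathfrak{so}(7)\oplus S^2_0$ with $\mathfrak{so}(7)=\mathfrak g_2\oplus\mathbb R^7$, where $S^2_0$ denotes the trace-free symmetric endomorphisms; the modules $\mathbb R$, $\mathbb R^7$, $S^2_0$ are irreducible.
\end{itemize}

By (G1) the orbit of $\psi_{\mathrm{std}}$ has dimension $49-14=35=\dim\Lambda^4$, so it is open. A positive form $\psi=a^*\psi_{\mathrm{std}}$ has the well-defined metric $g_\psi=a^*(dx^2+g_6)$ and $3$-form $\varphi=a^*\varphi_{\mathrm{std}}=*_\psi\psi$. Both depend smoothly and $GL^+(7)$-equivariantly on $\psi$. By (G2), for a positive $\psi$ and \emph{every} unit covector $\xi$ there is an identification $\xi^\perp\cong\mathbb C^3$ with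
\begin{equation}\label{eq:normal}
\varphi=\xi\wedge\omega+\operatorname{Re}\Omega,\qquad \psi=\tfrac12\omega^2-\xi\wedge\operatorname{Im}\Omega .
\end{equation}
Two consequences are that $|\xi\wedge\varphi|^2=4|\xi|^2$ for all covectors $\xi$, and that $\iota_X\psi\neq0$ for all vectors $X\ne0$.

An endomorphism $B\in\mathfrak{gl}(7)$ acts on forms and on symmetric tensors by $B\cdot\eta=\frac{d}{dt}\big|_{t=0}\exp(tB)^*\eta$; on forms this is a derivation. Since the orbit is open, every $h\in\Lambda^4$ equals $B\cdot\psi$ for some $B$, and the kernel of $B\mapsto B\cdot\psi$ is $\mathfrak g_2$. By (G3) we obtain the decomposition $\Lambda^4=\Lambda^4_1\oplus\Lambda^4_7\oplus\Lambda^4_{27}$ into the images of $\mathbb R$, $\mathbb R^7$, $S^2_0$. The summands are inequivalent irreducible modules, hence orthogonal. The map $\xi\mapsto\xi\wedge\varphi$ is equivariant and injective, so by Schur's lemma $\Lambda^4_7=\{\xi\wedge\varphi\}$. Equivariance gives the derivatives of $\psi\mapsto\varphi$ and $\psi\mapsto g_\psi$: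
\begin{equation}\label{eq:equivariance}
D\varphi(\psi)[B\cdot\psi]=B\cdot\varphi,\qquad Dg(\psi)[B\cdot\psi]=B\cdot g=g(B\,\cdot,\cdot)+g(\cdot,B\,\cdot).
\end{equation}

\begin{lemma}\label{lem:J}
Write $D\varphi(\psi)[h]=*Jh$. Then $J=\frac34$ on $\Lambda^4_1$, $J=1$ on $\Lambda^4_7$ and $J=-1$ on $\Lambda^4_{27}$. Moreover $Dg(\psi)[h]=0$ for $h\in\Lambda^4_7$.
\end{lemma}

\begin{proof}
For $B=\mathrm{id}$ we have $B\cdot\psi=4\psi$ and $B\cdot\varphi=3\varphi=*(\frac34\cdot4\psi)$. For $B\in\mathfrak{so}(7)$ the rotations $\exp(tB)$ commute with $*$, so $B\cdot\varphi=*(B\cdot\psi)$; also $B\cdot g=0$. Let $B\in S^2_0$. Diagonalizing $B$ shows that it acts symmetrically on forms and that $B\cdot\mathrm{vol}=(\operatorname{tr}B)\,\mathrm{vol}=0$. Apply the derivation $B$ to $\eta\wedge*\zeta=\langle\eta,\zeta\rangle\mathrm{vol}$: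
\[
\eta\wedge B\cdot(*\zeta)=-(B\cdot\eta)\wedge*\zeta=-\langle\eta,B\cdot\zeta\rangle\mathrm{vol}=-\eta\wedge*(B\cdot\zeta).
\]
So $B$ anticommutes with $*$, and $B\cdot\varphi=-*(B\cdot\psi)$.
\end{proof}

The opposite signs of $J$ on $\Lambda^4_7$ and $\Lambda^4_{27}$ are the source of everything that follows.

\begin{remark}\label{rem:volume}
Since $\varphi\wedge\psi=|\psi|^2\mathrm{vol}=7\,\mathrm{vol}$, the derivative of $\mathrm{vol}$ in the direction $h$ is $\frac17(\langle Jh,\psi\rangle+\langle h,\psi\rangle)\mathrm{vol}=\frac14h\wedge\varphi$. Along the coflow $h=d(d^*\psi)$, and Stokes' theorem gives $\frac{d}{dt}\operatorname{Vol}(M,g_\psi)=\frac14\int d^*\psi\wedge d\varphi=\frac14\|d^*\psi\|_{L^2}^2$.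
\end{remark}

Finally, in the situation \eqref{eq:normal} there is an orthogonal decomposition of $SU(3)$-modules
\begin{equation}\label{eq:su3}
\Lambda^3(\xi^\perp)=\mathbb R\operatorname{Re}\Omega\oplus\mathbb R\operatorname{Im}\Omega\oplus(\omega\wedge\Lambda^1)\oplus\Lambda_{12},
\end{equation}
of dimensions $1+1+6+12=20$, and $\Lambda_{12}$ is irreducible. Indeed, the real forms of type $(2,1)+(1,2)$ are the real module underlying $\Lambda^{2,1}$, and contraction with $\overline\Omega$ gives $\Lambda^{2,0}\cong\Lambda^{0,1}$, so $\Lambda^{2,1}\cong\Lambda^{0,1}\otimes\Lambda^{0,1}=\Lambda^{0,2}\oplus S^2\Lambda^{0,1}$. The first summand is $\omega\wedge\Lambda^{1,0}$. The second is irreducible of complex dimension $6$ and not isomorphic to its conjugate (the center of $SU(3)$ acts by a non-real scalar), so it is irreducible over $\mathbb R$.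

\section{Backward curve shortening inside the coflow}\label{sec:curves}

\subsection{A family of forms given by plane curves}

On $T^7$ consider the forms
\begin{equation}\label{eq:family}
\psi=\tfrac12\omega^2+dx\wedge(p\operatorname{Re}\Omega+q\operatorname{Im}\Omega),\qquad p=p(x),\quad q=q(x),\quad r=\sqrt{p^2+q^2},
\end{equation}
with $p,q$ smooth and $1$-periodic. They are closed. Think of $(p,q)$ as the velocity $\gamma_x$ of a plane curve $\gamma$; then $r$ is its speed, $\mathsf T=(p,q)/r$ and $\mathsf N=(-q,p)/r$ are its unit tangent and normal, $\partial_s=r^{-1}\partial_x$ is the derivative in arclength, and the signed curvature $\kappa$ is defined by $\partial_s\mathsf T=\kappa\mathsf N$. The form $\psi_0[f_0]$ corresponds to the graph $\gamma(x)=(x,f_0(x))$.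

\begin{lemma}\label{lem:family}
The form \eqref{eq:family} is positive if and only if $r>0$ everywhere. In that case $g_\psi=r^2dx^2+g_6$, and a time-dependent family of such forms solves $\partial_t\psi=dd^*\psi$ if and only if
\begin{equation}\label{eq:pq}
\partial_t(p,q)=-\partial_x\big(r^{-1}\partial_x\mathsf T\big)=-\partial_x(\kappa\mathsf N).
\end{equation}
\end{lemma}

\begin{proof}
If $r=0$ at a point, then $\iota_{\partial_x}\psi=0$ there and $\psi$ is not positive. If $r>0$ at a point, choose $\theta$ with $p=-r\sin\theta$, $q=-r\cos\theta$, so that $p\operatorname{Re}\Omega+q\operatorname{Im}\Omega=-r\operatorname{Im}(e^{i\theta}\Omega)$. The linear map $(x,z_1,z_2,z_3)\mapsto(rx,e^{i\theta}z_1,z_2,z_3)$ preserves the orientation, $\omega$ and $g_6$, and it pulls $\psi_{\mathrm{std}}$ back to $\psi$. So $\psi$ is positive, $g_\psi=r^2dx^2+g_6$, and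
\[
\varphi=r\,dx\wedge\omega+\operatorname{Re}(e^{i\theta}\Omega)=r\,dx\wedge\omega+\tfrac pr\operatorname{Im}\Omega-\tfrac qr\operatorname{Re}\Omega .
\]
Therefore $d\varphi=dx\wedge\big(\partial_x(\frac pr)\operatorname{Im}\Omega-\partial_x(\frac qr)\operatorname{Re}\Omega\big)$. By \eqref{eq:star} with $\xi=r\,dx$ we have $*(dx\wedge\beta)=r^{-1}*_6\beta$, so
\[
d^*\psi=*d\varphi=-\tfrac1r\big(\partial_x(\tfrac pr)\operatorname{Re}\Omega+\partial_x(\tfrac qr)\operatorname{Im}\Omega\big).
\]
Applying $d$ and comparing with $\partial_t\psi=dx\wedge(p_t\operatorname{Re}\Omega+q_t\operatorname{Im}\Omega)$ gives \eqref{eq:pq}.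
\end{proof}

Equation \eqref{eq:pq} is the $x$-derivative of $\gamma_t=-\kappa\mathsf N$. Curve shortening is $\gamma_t=+\kappa\mathsf N$, so the coflow moves the curve in the wrong direction. This agrees with Remark \ref{rem:volume}: the volume of $(T^7,g_\psi)$ is $\int_0^1r\,dx$, the length of one period of $\gamma$, and a flow that increases volume lengthens the curve.

\begin{remark}\label{rem:phase}
The phase $\theta$ in the proof satisfies $\mathsf T=-(\sin\theta,\cos\theta)$ and $\partial_\theta\mathsf T=-\mathsf N$, so $\kappa=-\theta_s$. Writing $(p,q)=r\mathsf T$ and using $\partial_s\mathsf N=-\kappa\mathsf T$, equation \eqref{eq:pq} becomes $r_t=r\theta_s^2$, $\theta_t=-\theta_{ss}$: the phase solves a backward heat equation. Changing $\theta$ at fixed $r$ does not change the metric, and $\partial_\theta\psi=-r\,dx\wedge\operatorname{Re}(e^{i\theta}\Omega)=-\xi\wedge\varphi\in\Lambda^4_7$ with $\xi=r\,dx$. Lemma \ref{lem:symbol} will show that $\xi\wedge\varphi$ is, on every manifold, the only backward direction at frequency $\xi$.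
\end{remark}

The parametrization of the curve is a remnant of the diffeomorphism invariance. It disappears when the curve is written as a graph.

\begin{proposition}\label{prop:graph}
Let $f_0$ be smooth and $1$-periodic. There is a solution of the form \eqref{eq:family} on some $[0,\varepsilon)$ starting at $\psi_0[f_0]$ if and only if there are $\delta>0$ and $v$ as in Theorem \ref{thm:class}.
\end{proposition}

\begin{proof}
We first record the geometry of a graph. If $\gamma_x=(p,q)$ with $p>0$ and $\gamma_2=f(\gamma_1)$, then $f_u=q/p$ and $r/p=\sqrt{1+f_u^2}$. The tangent angle is $\arctan f_u$ and $\partial_s=(1+f_u^2)^{-1/2}\partial_u$, so $\kappa=f_{uu}(1+f_u^2)^{-3/2}$ and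
\begin{equation}\label{eq:kN}
-\kappa\mathsf N=\Big(\frac{\kappa q}{r},-\frac{\kappa p}{r}\Big)=\Big(\frac{f_uf_{uu}}{(1+f_u^2)^2},\,-\frac{f_{uu}}{(1+f_u^2)^2}\Big).
\end{equation}

Suppose that a solution of the form \eqref{eq:family} exists on $[0,\varepsilon)$. Since $p(\cdot,0)=1$, there is $\delta\in(0,\varepsilon)$ with $p>0$ for $t\in[0,\delta]$. Define
\[
\gamma(x,t)=(x,f_0(x))-\int_0^t(\kappa\mathsf N)(x,t')\,dt',
\]
where $\kappa\mathsf N=r^{-1}\partial_x\mathsf T$ is computed from $(p,q)$. By \eqref{eq:pq}, $\partial_t\gamma_x=\partial_t(p,q)$, and $\gamma_x=(1,f_0')=(p,q)$ at $t=0$; hence $\gamma_x=(p,q)$. Also $\gamma(x+1,t)=\gamma(x,t)+(1,0)$. So $x\mapsto\gamma_1(x,t)$ is a diffeomorphism of $\mathbb R$ commuting with unit translation, and $\gamma_2=f(\gamma_1,t)$ for a smooth function $f$ on $\mathbb R\times[0,\delta]$, $1$-periodic in $u$, with $f(\cdot,0)=f_0$. From $\gamma_t=-\kappa\mathsf N$ and \eqref{eq:kN},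
\[
f_t=\partial_t\gamma_2-f_u\,\partial_t\gamma_1=-\frac{f_{uu}+f_u^2f_{uu}}{(1+f_u^2)^2}=-\frac{f_{uu}}{1+f_u^2}.
\]
Thus $v(u,\tau)=f(u,\delta-\tau)$ satisfies \eqref{eq:csf}.

Conversely, let $v$ be given and put $f(u,t)=v(u,\delta-t)$, so that $f_t=-f_{uu}/(1+f_u^2)$ and $f(\cdot,0)=f_0$. We must parametrize the graphs so that they move normally. Solve the ordinary differential equation
\[
\partial_t\gamma_1=\frac{f_uf_{uu}}{(1+f_u^2)^2}(\gamma_1,t),\qquad\gamma_1(x,0)=x .
\]
The right side is smooth, bounded and $1$-periodic in $\gamma_1$, so the solution exists on $[0,\delta]$ and $\gamma_1(x+1,t)=\gamma_1(x,t)+1$. The function $\partial_x\gamma_1$ solves a linear homogeneous equation in $t$ with initial value $1$, so it is positive. Put $\gamma_2=f(\gamma_1,t)$. Then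
\[
\partial_t\gamma_2=f_t+f_u\,\partial_t\gamma_1=-\frac{f_{uu}}{1+f_u^2}+\frac{f_u^2f_{uu}}{(1+f_u^2)^2}=-\frac{f_{uu}}{(1+f_u^2)^2},
\]
so $\gamma_t=-\kappa\mathsf N$ by \eqref{eq:kN}. The pair $(p,q)=\gamma_x$ is $1$-periodic, has $p>0$, equals $(1,f_0')$ at $t=0$, and satisfies \eqref{eq:pq}. By Lemma \ref{lem:family} the forms \eqref{eq:family} are a solution on $[0,\delta]$ starting at $\psi_0[f_0]$.
\end{proof}

\begin{example}[The linear model]\label{ex:heat}
Linearizing $f_t=-f_{uu}/(1+f_u^2)$ at $f=0$ gives $f_t=-f_{uu}$ on $\mathbb R/\mathbb Z$. A smooth solution on $[0,\delta]$ has Fourier coefficients $\hat f(k,t)=e^{4\pi^2k^2t}\hat f_0(k)$. Three things follow. First, solutions are unique. Second, $|\hat f_0(k)|\le e^{-4\pi^2k^2\delta}\sup|f(\cdot,\delta)|$, so $f_0$ must be analytic. Third, if two initial values differ by $k^{-L-1}\cos(2\pi ku)$, which tends to zero in $C^L$, then the solutions differ at time $\delta$ by a function of size $k^{-L-1}e^{4\pi^2k^2\delta}$; for large $k$ the two solutions cannot both obey a fixed bound. These are Theorems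 \ref{thm:unique}, \ref{thm:counter} and \ref{thm:generic} in miniature. The rest of the paper replaces the Fourier series by arguments that survive nonlinearity.
\end{example}

\subsection{Curve shortening makes graphs analytic}

We recall the linear theory. Let $N^n$ be a closed manifold with a fixed metric $\bar g$, $0<\alpha<1$, $k\ge0$ an integer. The parabolic H\"older space $C^{k+\alpha,(k+\alpha)/2}$ on $N\times[0,T]$ counts one time derivative as two space derivatives. Its norm bounds, in charts, the derivatives $\partial_x^a\partial_t^bw$ with $|a|+2b\le k$, the $\alpha$-H\"older seminorms in $x$ of those with $|a|+2b=k$, and the $\frac12(k+\alpha-|a|-2b)$-H\"older seminorms in $t$ of those for which this exponent lies in $(0,1)$. Let $\mathcal L=g^{ij}(x,t)\bar\nabla_i\bar\nabla_j+(\text{lower order})$ act on sections of a vector bundle over $N$, with scalar, uniformly positive principal part. The following standard fact, and (P2) in Section \ref{sec:gauge}, are from Ladyzhenskaya--Solonnikov--Ural'tseva; since $N$ has no boundary, there is no compatibility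 condition.
\begin{itemize}
\item[(P1)] If the coefficients of $\mathcal L$ lie in $C^{k+\alpha,(k+\alpha)/2}$, then $w\mapsto(\partial_tw-\mathcal Lw,\,w(0))$ is an isomorphism from $C^{k+2+\alpha,(k+2+\alpha)/2}$ onto $C^{k+\alpha,(k+\alpha)/2}\times C^{k+2+\alpha}(N)$. The norm of the inverse is bounded in terms of the coefficient bounds, the ellipticity constant and $T$.
\end{itemize}
A map between real Banach spaces is \emph{analytic} if it is locally the sum of a convergent series of bounded homogeneous polynomials. Bounded multilinear maps, inversion in a Banach algebra and compositions of analytic maps are analytic, and the implicit function theorem applied to an analytic map produces an analytic implicit function.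

\begin{lemma}\label{lem:analytic}
Let $v$ be a smooth solution of $v_\tau=v_{uu}/(1+v_u^2)$ on $\mathbb R/\mathbb Z\times[0,\delta]$, $\delta>0$. Then $v(\cdot,\delta)$ is real analytic.
\end{lemma}

\begin{proof}
The idea is to turn the variable $u$ into a parameter of the equation, on which solutions depend analytically. The sheared functions $v^\lambda(u,\tau)=v(u+\lambda\tau,\tau)$ all have the initial value $v(\cdot,0)$, and $v^\lambda_\tau=v^\lambda_{uu}/(1+(v^\lambda_u)^2)+\lambda v^\lambda_u$. Let $X=C^{2+\alpha,1+\alpha/2}$ and $Y=C^{\alpha,\alpha/2}$ on $\mathbb R/\mathbb Z\times[0,\delta]$, and define $\mathcal F:\mathbb R\times X\to Y\times C^{2+\alpha}(\mathbb R/\mathbb Z)$ by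
\[
\mathcal F(\lambda,w)=\Big(w_\tau-\frac{w_{uu}}{1+w_u^2}-\lambda w_u,\ w(\cdot,0)-v(\cdot,0)\Big).
\]
The space $Y$ is a Banach algebra in which $1+w_u^2\ge1$ is invertible, so $\mathcal F$ is analytic. Its derivative
\[
D_w\mathcal F(0,v)\zeta=\Big(\zeta_\tau-\frac{\zeta_{uu}}{1+v_u^2}+\frac{2v_uv_{uu}}{(1+v_u^2)^2}\zeta_u,\ \zeta(\cdot,0)\Big)
\]
is an isomorphism by (P1). So the zeros of $\mathcal F$ near $(0,v)$ form a curve $\lambda\mapsto w_\lambda$ that is analytic in $\lambda$. Since $v$ is smooth on the closed cylinder, $\lambda\mapsto v^\lambda$ is continuous into $X$; it consists of zeros of $\mathcal F$ and $v^0=v$. Hence $v^\lambda=w_\lambda$ for small $\lambda$. Evaluation at $(u,\delta)$ is a bounded linear functional on $X$, so $\lambda\mapsto v(u+\lambda\delta,\delta)$ is analytic near $0$ for every $u$.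
\end{proof}

By Proposition \ref{prop:graph} and Lemma \ref{lem:analytic}, a non-analytic $f_0$ admits no solution \emph{of the form \eqref{eq:family}}. It remains to show that a solution cannot leave the family.

\section{The gauge-fixed operator and its symbol}\label{sec:symbol}

For an operator whose second-order part in local coordinates is $E^{ij}\partial_i\partial_j$ with $E^{ij}=E^{ji}$, the \emph{symbol} is $E^{ij}\xi_i\xi_j$: we replace $\partial$ by $\xi$, so that $d\to\xi\wedge$, $d^*\to-\iota_\xi$ (contraction with $\xi^\sharp$), and the heat equation $\partial_th=\sum\partial_i^2h$ has symbol $+|\xi|^2$. The operator is \emph{elliptic} if the symbol is invertible for $\xi\ne0$; no sign is required.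

The operator $\psi\mapsto dd^*_\psi\psi$ commutes with orientation-preserving diffeomorphisms, so its symbol has a kernel and no elliptic estimate holds. As in DeTurck's trick we add a Lie derivative. Fix a background metric $\bar g$ on $M$, flat if $M=T^7$. With $g=g_\psi$ and $\Gamma$, $\bar\Gamma$ the Christoffel symbols of $g$, $\bar g$, define the vector field $V(\psi)$ and the $4$-form $Q(\psi)$ by
\[
V(\psi)^k=g^{ij}(\Gamma^k_{ij}-\bar\Gamma^k_{ij}),\qquad Q(\psi)=d\big(*d\varphi+\iota_{V(\psi)}\psi\big).
\]
For closed $\psi$, Cartan's formula gives $Q(\psi)=dd^*\psi+L_{V(\psi)}\psi$. Both $*d\varphi$ and $V(\psi)$ are affine in $\partial\psi$ with coefficients that are smooth functions of $(x,\psi)$, so in local coordinates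
\begin{equation}\label{eq:quasi}
Q(\psi)=Q^{ij}(x,\psi)\,\partial_i\partial_j\psi+b(x,\psi,\partial\psi),\qquad Q^{ij}=Q^{ji},
\end{equation}
with $Q^{ij}$ and $b$ smooth. Let $\sigma_Q(\xi)=Q^{ij}\xi_i\xi_j$. To compute it, note that $*d\varphi=*(dx^j\wedge*J\partial_j\psi)$, and that $*(\xi\wedge*\eta)=-\iota_\xi\eta$ for $\eta\in\Lambda^4$ (for $|\xi|=1$: if $\eta=\xi\wedge\beta$ use \eqref{eq:star} twice and $*_6^2\beta=-\beta$; if $\eta\in\Lambda^4(\xi^\perp)$ both sides vanish). Also $g^{ij}\Gamma^k_{ij}=g^{kl}g^{ij}(\partial_ig_{jl}-\frac12\partial_lg_{ij})$ with $\partial_ig=Dg(\psi)[\partial_i\psi]$. Therefore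
\begin{equation}\label{eq:sigmaQ}
\begin{aligned}
\sigma_Q(\xi)h&=\sigma_0(\xi)h+\xi\wedge\iota_{\sigma_V(\xi)h}\psi,\\
\sigma_0(\xi)h&=\xi\wedge*(\xi\wedge*Jh)=-\xi\wedge\iota_\xi Jh,\\
\sigma_V(\xi)h&=k(\xi^\sharp,\cdot)^\sharp-\tfrac12(\operatorname{tr}k)\,\xi^\sharp,\qquad k=Dg(\psi)[h].
\end{aligned}
\end{equation}
Here $\sigma_0$ is the symbol of $dd^*\psi=d{*}d\varphi$.

Only the action of $\sigma_Q(\xi)$ on $\ker(\xi\wedge\cdot)$ matters, because we apply $Q$ to closed forms. On the other hand, energy estimates need an operator that is elliptic and symmetric on \emph{all} $4$-forms. Remark \ref{rem:phase} suggests which one: the Laplacian, with the sign reversed along $\xi\wedge\varphi$. The forms $\xi\wedge\varphi$ are the symbol of the operator $Pf=df\wedge\varphi$ from functions to $4$-forms, so we set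
\[
A_\psi=-\Delta_g+\tfrac12PP^*\quad\text{on }\Omega^4(M),\qquad\Delta_g=dd^*+d^*d,
\]
with adjoints taken in $L^2(g)$. This operator is $L^2(g)$-symmetric. From $\int\langle Pf,h\rangle\mathrm{vol}=\int\partial_if\,\langle dx^i\wedge\varphi,h\rangle\mathrm{vol}$ we see that $P^*$ has symbol $h\mapsto-\langle\xi\wedge\varphi,h\rangle$, so the symbol of $A_\psi$ is
\[
\sigma_A(\xi)h=|\xi|^2h-\tfrac12\langle\xi\wedge\varphi,h\rangle\,\xi\wedge\varphi .
\]
Since $|\xi\wedge\varphi|^2=4|\xi|^2$, its eigenvalues are $-|\xi|^2$ on $\xi\wedge\varphi$ and $+|\xi|^2$ on the $34$-dimensional orthogonal complement. So $A_\psi$ is elliptic and indefinite.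

\begin{lemma}\label{lem:symbol}
$\sigma_Q(\xi)h=\sigma_A(\xi)h$ whenever $\xi\wedge h=0$.
\end{lemma}

\begin{proof}
By homogeneity let $|\xi|=1$, and use \eqref{eq:normal}. Then $\ker(\xi\wedge\cdot)=\xi\wedge\Lambda^3(\xi^\perp)$, and $\xi\wedge\iota_\xi h=h$ on this space. We go through the summands of \eqref{eq:su3}. Since $\xi\wedge\varphi=\xi\wedge\operatorname{Re}\Omega$, the symbol $\sigma_A(\xi)$ is $-1$ on $\xi\wedge\operatorname{Re}\Omega$ and $+1$ on $\xi$ wedged with the other three summands.

(a) \emph{$h=\xi\wedge\operatorname{Re}\Omega=\xi\wedge\varphi\in\Lambda^4_7$.} By Lemma \ref{lem:J}, $Jh=h$ and $k=0$, so $\sigma_Q(\xi)h=\sigma_0(\xi)h=-h$.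

(b) \emph{$h\in\xi\wedge\Lambda_{12}$.} The projection to $\Lambda^4_1\oplus\Lambda^4_7$ and the map $\sigma_V(\xi)$ are $SU(3)$-equivariant, with targets of dimension $8$ and $7$. A nonzero equivariant map on the irreducible module $\xi\wedge\Lambda_{12}$ is injective, so both maps vanish on it. Hence $h\in\Lambda^4_{27}$, $Jh=-h$, and $\sigma_Q(\xi)h=\sigma_0(\xi)h=h$.

(c) \emph{$h=\xi\wedge\iota_X\psi$, $X$ a vector.} For $X=\xi^\sharp$ this is $-\xi\wedge\operatorname{Im}\Omega$, and for $X\perp\xi^\sharp$ it is $\xi\wedge\iota_X\omega\wedge\omega$; so these forms span $\xi\wedge(\mathbb R\operatorname{Im}\Omega\oplus\omega\wedge\Lambda^1)$. They are the symbols of Lie derivatives $L_X\psi$. The rank-one endomorphism $B:Y\mapsto\xi(Y)X$ acts on forms by $\eta\mapsto\xi\wedge\iota_X\eta$, so $h=B\cdot\psi$. By \eqref{eq:equivariance}, $*Jh=B\cdot\varphi=\xi\wedge\iota_X\varphi$, hence $\xi\wedge*Jh=0$ and $\sigma_0(\xi)h=0$. Also $k=B\cdot g=\xi\otimes X^\flat+X^\flat\otimes\xi$, so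
\[
\sigma_V(\xi)h=X+\xi(X)\xi^\sharp-\xi(X)\xi^\sharp=X,\qquad\sigma_Q(\xi)h=\xi\wedge\iota_X\psi=h.\qedhere
\]
\end{proof}

The proof shows that on the $20$-dimensional space $\ker(\xi\wedge\cdot)$ the symbol $\sigma_0(\xi)$ of the coflow has eigenvalues $-|\xi|^2$, $+|\xi|^2$ and $0$ with multiplicities $1$, $12$ and $7$. The gauge term repairs the seven degenerate directions and leaves the backward one untouched, since the metric does not see it.

An identity of symbols on $\ker(\xi\wedge\cdot)$ gives an identity of operators on closed forms.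

\begin{lemma}\label{lem:closed}
Let $E^{ij}=E^{ji}$ be functions on a chart with values in $\operatorname{End}(\Lambda^4)$, such that $E^{ij}\xi_i\xi_j$ vanishes on $\ker(\xi\wedge\cdot)$ for all $\xi$. Then $E^{ij}\partial_i\partial_jh=0$ for every closed $4$-form $h$.
\end{lemma}

\begin{proof}
Fix a point, with coordinates $x=0$. Only the homogeneous quadratic part $h_2$ of the Taylor expansion of $h$ matters, and $dh_2=0$ because $dh_2$ is the linear part of the expansion of $dh$. For the radial field $\mathcal R=x^i\partial_i$ we have $L_{\mathcal R}h_2=6h_2$, so $h_2=d\eta$ with $\eta=\frac16\iota_{\mathcal R}h_2$ a $3$-form with homogeneous cubic coefficients. Cubes of linear functions span the homogeneous cubics, so $\eta$ is a linear combination of terms $\xi(x)^3c$ with $c\in\Lambda^3$ constant. For such a term $d\eta=3\xi(x)^2\,\xi\wedge c$ and $E^{ij}\partial_i\partial_jd\eta=6E^{ij}\xi_i\xi_j(\xi\wedge c)=0$.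
\end{proof}

\begin{proposition}[Difference equation]\label{prop:difference}
Let $\psi_1,\psi_2$ be smooth families of closed positive forms on $M\times[0,\delta]$ with $\partial_t\psi_i=Q(\psi_i)$, and let $h=\psi_1-\psi_2$. Then
\begin{equation}\label{eq:difference}
\partial_th=A_{\psi_1(t)}h+R,\qquad|R|\le C_0(|h|+|\bar\nabla h|),
\end{equation}
where $C_0$ depends only on $(M,\bar g)$, on a compact set of positive forms containing the values of $\psi_1,\psi_2$, and on bounds for their spatial $C^2$ norms.
\end{proposition}

\begin{proof}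
Work in a fixed finite atlas. By \eqref{eq:quasi},
\[
Q(\psi_1)-Q(\psi_2)=Q^{ij}(\psi_1)\partial_i\partial_jh+\big(Q^{ij}(\psi_1)-Q^{ij}(\psi_2)\big)\partial_i\partial_j\psi_2+b(\psi_1,\partial\psi_1)-b(\psi_2,\partial\psi_2).
\]
A smooth function on an open subset of a Euclidean space is Lipschitz on compact subsets, so all terms but the first are bounded by $C(|h|+|\partial h|)$. Write $A_{\psi_1}=A^{ij}\partial_i\partial_j+A'$ with $A'$ of order at most one. Lemmas \ref{lem:symbol} and \ref{lem:closed}, applied to $E^{ij}=Q^{ij}(\psi_1)-A^{ij}$ and the closed form $h$, show that the first term is $A^{ij}\partial_i\partial_jh=A_{\psi_1}h-A'h$. The coefficients of $A'$ involve $g_{\psi_1}$, $g_{\psi_1}^{-1}$, $*\psi_1$ and at most two of their derivatives, so they are controlled by the stated quantities.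
\end{proof}

\section{Gauge fixing by the harmonic map heat flow}\label{sec:gauge}

Proposition \ref{prop:difference} concerns $\partial_t\psi=Q(\psi)$, so we must convert a given solution $\psi$ of the coflow into a solution $\hat\psi=(\Phi_t^{-1})^*\psi$ of this equation. The diffeomorphisms have to satisfy $\partial_t\Phi=-V(\hat\psi)\circ\Phi$, where $\hat\psi$ itself depends on $\Phi$. This is the harmonic map heat flow, a forward parabolic equation in which $g_{\psi(t)}$ enters only as a given coefficient; the failure of parabolicity of the coflow plays no role. Recall that the \emph{tension field} of a map $\Phi:(M,g)\to(M,\bar g)$ is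
\[
\tau_{g,\bar g}(\Phi)^k=g^{ij}\big(\partial_i\partial_j\Phi^k-\Gamma^l_{ij}\partial_l\Phi^k+\bar\Gamma^k_{ab}(\Phi)\,\partial_i\Phi^a\partial_j\Phi^b\big),
\]
a section of $\Phi^*TM$. For Theorem \ref{thm:generic} we need an existence time and bounds that are uniform over a class of metrics. The norm of $C^k(M\times[0,T])$ includes all space and time derivatives of total order at most $k$. Besides (P1) we use, for $1<\nu<\infty$ and the space $W^{2,1}_\nu$ of sections with $w,\bar\nabla w,\bar\nabla^2w,\partial_tw\in L^\nu(M\times[0,T])$: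
\begin{itemize}
\item[(P2)] For $\mathcal L$ as in (P1) and $f\in L^\nu$, the problem $\partial_tw=\mathcal Lw+f$, $w(0)=0$, has a unique solution in $W^{2,1}_\nu$, and $\|w\|_{W^{2,1}_\nu}\le C\|f\|_{L^\nu}$ with $C$ depending on the same quantities as in (P1). If $\nu>\dim M+2=9$, then $W^{2,1}_\nu$ embeds in $C^{1+\alpha,(1+\alpha)/2}$ with $\alpha=1-9/\nu$.
\end{itemize}

\begin{lemma}\label{lem:hmhf}
Let $g(t)$, $t\in[0,T]$, be a smooth family of metrics on $M$ with $\|g\|_{C^6(M\times[0,T])}\le\Lambda$ and $g\ge\Lambda^{-1}\bar g$. There are $\delta\in(0,T]$ and $C$, depending only on $M,\bar g,T,\Lambda$, and a smooth solution on $M\times[0,\delta]$ of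
\[
\partial_t\Phi=\tau_{g(t),\bar g}(\Phi),\qquad\Phi_0=\mathrm{id},
\]
such that each $\Phi_t$ is an orientation-preserving diffeomorphism and $\Phi_t,\Phi_t^{-1}$ are bounded in $C^3$ by $C$.
\end{lemma}

\begin{proof}
Constants depend only on $M,\bar g,T,\Lambda$. Fix $\nu>9$ and $\alpha=1-9/\nu$.

\emph{The flat torus} (the only case needed for Theorems \ref{thm:counter} and \ref{thm:class}). Put $\Phi=\mathrm{id}+w$ with $w:T^7\times[0,T]\to\mathbb R^7$. Since $\bar\Gamma=0$, the equation is the linear system
\[
\partial_tw^k=g^{ij}\partial_i\partial_jw^k-g^{ij}\Gamma^l_{ij}\partial_lw^k-g^{ij}\Gamma^k_{ij},\qquad w(0)=0,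
\]
with smooth, globally defined coefficients. By (P1) for all $k$ it has a smooth solution, and by (P1) with $k=1$ the solution is bounded in $C^{3+\alpha,(3+\alpha)/2}$. In particular $|\partial_t\partial_xw|\le C$, so $|\partial_xw|\le Ct\le\frac12$ for $t\le\delta$, and $D\Phi_t$ is uniformly invertible.

\emph{General $M$.} Let $r_0$ be smaller than the injectivity radius of $\bar g$, let $e(x,w)=\exp^{\bar g}_xw$, and seek $\Phi_t(x)=e(x,w(x,t))$ with a vector field $w$, $|w|<r_0$. The differential $e_w$ is invertible, $\partial_t\Phi=e_w\partial_tw$, and in coordinates $g^{ij}\partial_i\partial_j\Phi=e_w\,g^{ij}\partial_i\partial_jw$ plus terms depending only on $x,t,w,\partial w$. Hence the vector field $e_w^{-1}\tau(\Phi)-g^{ij}\bar\nabla_i\bar\nabla_jw$ has the form $F(x,t,w,\bar\nabla w)$, and the equation is equivalent to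
\[
\partial_tw=g^{ij}\bar\nabla_i\bar\nabla_jw+F(x,t,w,\bar\nabla w),\qquad w(0)=0 .
\]
The function $F$ is smooth for $|w|<r_0$ and involves $g^{-1}$ and $\partial g$, so its $C^k$ norm on compact sets is controlled by $\Lambda$ and $\|g\|_{C^{k+1}}$.

Choose $r<r_0$ so small that $\|w\|_{C^1}\le r$ makes the differential of $x\mapsto e(x,w(x))$ invertible with inverse bounded by $2$; this is possible since the differential is the identity when $w$ and $\bar\nabla w$ vanish. Let $Z_\delta$ be the complete metric space of all $z\in C([0,\delta];C^1)$ with $z(0)=0$ and $\sup_t\|z\|_{C^1}\le r$. For $z\in Z_\delta$ let $f=F(\cdot,z,\bar\nabla z)$ on $[0,\delta]$ and $f=0$ on $(\delta,T]$, and let $\mathcal G(z)$ be the restriction to $[0,\delta]$ of the solution $w$ of $\partial_tw=g^{ij}\bar\nabla_i\bar\nabla_jw+f$, $w(0)=0$. Solving on $[0,T]$ keeps the constant in (P2) independent of $\delta$. In $C^{1+\alpha,(1+\alpha)/2}$ both $w$ and $\bar\nabla w$ are $\frac\alpha2$-H\"older in time, and they vanish at $t=0$, so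
\[
\sup_{t\le\delta}\|w\|_{C^1}\le C\delta^{\alpha/2}\|f\|_{L^\nu}.
\]
Since $|F|\le C$ and $|F(\cdot,z,\bar\nabla z)-F(\cdot,z',\bar\nabla z')|\le C\|z-z'\|_{C^1}$ on $Z_\delta$, this bound, applied to $\mathcal G(z)$ and to $\mathcal G(z)-\mathcal G(z')$, shows that $\mathcal G$ is a contraction of $Z_\delta$ for a small $\delta$ depending only on the allowed data. The fixed point $w$ is bounded in $C^{1+\alpha,(1+\alpha)/2}$. Then $F(\cdot,w,\bar\nabla w)\in C^{\alpha,\alpha/2}$, and (P1) on $[0,\delta]$ with the uniqueness in (P2) gives $w\in C^{2+\alpha,1+\alpha/2}$. Now $F(\cdot,w,\bar\nabla w)\in C^{1+\alpha,(1+\alpha)/2}$, so $w\in C^{3+\alpha,(3+\alpha)/2}$. These two steps use only the $C^2$ norm of $F$, so the bounds depend only on the allowed data. Iterating, $w$ is smooth on $M\times[0,\delta]$.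

In both cases $\Phi_t$ is a local diffeomorphism of a closed manifold, hence a covering map on each component. It is joined to the identity through the local diffeomorphisms $\Phi_{t'}$, $t'\le t$, so it preserves orientation and has degree one; a covering with these properties has one sheet. Differentiating $D(\Phi_t^{-1})=(D\Phi_t)^{-1}\circ\Phi_t^{-1}$ twice bounds $\Phi_t^{-1}$ in $C^3$.
\end{proof}

\begin{lemma}\label{lem:gauge}
Let $\psi$ be a solution of the coflow on $[0,T]$ starting at $\psi_0$, let $\Phi_t$, $t\in[0,\delta]$, be given by Lemma \ref{lem:hmhf} for $g(t)=g_{\psi(t)}$, and let $\hat\psi(t)=(\Phi_t^{-1})^*\psi(t)$. Then $\hat\psi$ is a smooth family of closed positive forms, and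
\begin{equation}\label{eq:gauged}
\partial_t\hat\psi=Q(\hat\psi),\qquad\hat\psi(0)=\psi_0,\qquad\partial_t\Phi_t=-V(\hat\psi)\circ\Phi_t .
\end{equation}
\end{lemma}

\begin{proof}
The map $\Phi_t$ is an isometry from $g_\psi$ to $g_{\hat\psi}$, and the tension field is natural under isometries of the domain, so $\tau_{g_\psi,\bar g}(\Phi_t)=\tau_{g_{\hat\psi},\bar g}(\mathrm{id})\circ\Phi_t$. Putting $\Phi=\mathrm{id}$ in the formula for $\tau$ gives $\tau_{g_{\hat\psi},\bar g}(\mathrm{id})=-V(\hat\psi)$, which is the last equation. Differentiating $\psi=\Phi_t^*\hat\psi$ gives $\partial_t\psi=\Phi_t^*(\partial_t\hat\psi-L_{V(\hat\psi)}\hat\psi)$, while $\partial_t\psi=dd^*_\psi\psi=\Phi_t^*(dd^*_{\hat\psi}\hat\psi)$.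
\end{proof}

\section{The frequency function}\label{sec:frequency}

For a forward parabolic equation, uniqueness follows from $\frac{d}{dt}\|h\|^2\le C\|h\|^2$. For \eqref{eq:difference} this is false, since $(Ah,h)$ can be large and positive. The model case shows what replaces it. Let $A$ be a fixed symmetric operator, $h_t=Ah$, and where $h\neq0$ let
\begin{equation}\label{eq:NS}
N=\frac{(Ah,h)}{\|h\|^2},\qquad S=\frac{\|(A-N)h\|}{\|h\|}.
\end{equation}
In spectral terms, $N$ is the mean eigenvalue present in $h$ (the \emph{frequency}) and $S$ is the standard deviation; in particular $S^2=\|Ah\|^2/\|h\|^2-N^2$. Then $\frac d{dt}\log\|h\|^2=2N$ and $\dot N=2S^2\ge0$, whatever the sign of $A$. Looking back from a time $t_1$ with $h(t_1)\ne0$, we have $N\le N(t_1)$, so $\|h(t)\|^2\ge e^{-2N(t_1)(t_1-t)}\|h(t_1)\|^2$ and $h$ cannot have vanished earlier. Looking forward, $\|h(\delta)\|^2\ge e^{2N(0)\delta}\|h(0)\|^2$.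

With a time-dependent $A$ and a first-order error $R$, both identities acquire errors of size $\|h\|_{H^1}$. If $A$ had a sign, these would be controlled by $|N|$. Here they are not. On $T^7$ with the constant form $\psi_{\mathrm{std}}$ take $h=\cos(\lambda x)\,dx\wedge(\operatorname{Re}\Omega+\operatorname{Im}\Omega)$, $\lambda\in2\pi\mathbb Z$. Then $Ah=\lambda^2\cos(\lambda x)\,dx\wedge(\operatorname{Re}\Omega-\operatorname{Im}\Omega)$, so $N=0$, while $\|\bar\nabla h\|^2=\lambda^2\|h\|^2$ and $S=\lambda^2$. So we must keep the good term $S^2$ in $\dot N$ and use ellipticity to absorb the errors into it.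

Throughout this section $\psi_1$ is a smooth family of positive forms on $M\times[0,\delta]$, $A=A(t)=A_{\psi_1(t)}$, the product $(\cdot,\cdot)$ and the norm $\|\cdot\|$ are those of $L^2(g_{\psi_1(t)})$, and $\|\cdot\|_{H^k}$ are Sobolev norms of $\bar g$. Let $h$ be a smooth family of $4$-forms with
\begin{equation}\label{eq:abstract}
h_t=Ah+R,\qquad\|R\|\le C_0\|h\|_{H^1},
\end{equation}
and define $N,S$ by \eqref{eq:NS}. Unless stated otherwise, constants depend only on $(M,\bar g)$, $\psi_1$, $\delta$ and $C_0$, and not on $h$.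

\begin{lemma}\label{lem:frequency}
There are constants $C_1,C_2\ge1$ such that, at all times with $h\ne0$,
\begin{equation}\label{eq:frequency}
\dot N\ge\tfrac12S^2-C_1(|N|+1),\qquad\Big|\tfrac d{dt}\log\|h\|^2-2N\Big|\le C_2\big(\sqrt S+\sqrt{|N|}+1\big).
\end{equation}
\end{lemma}

\begin{proof}
\emph{Control of $\|h\|_{H^1}$.} For fixed $t_*\in[0,\delta]$ the elliptic operator $A(t_*)$ on the closed manifold $M$ satisfies $\|\eta\|_{H^2}\le C_*(\|A(t_*)\eta\|+\|\eta\|)$. The map $t\mapsto A(t)$ is continuous into the bounded operators $H^2\to L^2$, so $C_*\|(A(t)-A(t_*))\eta\|\le\frac12\|\eta\|_{H^2}$ for $t$ near $t_*$, and this term can be absorbed. By compactness of $[0,\delta]$, $\|\eta\|_{H^2}\le C(\|A(t)\eta\|+\|\eta\|)$ for all $t$. Integration by parts gives $\|\eta\|^2_{H^1}\le C\|\eta\|\,\|\eta\|_{H^2}$, and $\|Ah\|\le(S+|N|)\|h\|$. Together,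
\begin{equation}\label{eq:H1}
\|h\|_{H^1}^2\le C\|h\|^2(S+|N|+1).
\end{equation}

\emph{The denominator.} Let $\mathsf B=\mathsf B_t$ be the symmetric bundle endomorphism, smooth on $M\times[0,\delta]$, with $\frac d{dt}(\eta,\zeta)=(\mathsf B\eta,\zeta)$ for $t$-independent $\eta,\zeta$. Put $R'=R+\frac12\mathsf Bh$, so $\|R'\|\le C\|h\|_{H^1}$. Then
\[
\tfrac d{dt}\|h\|^2=2(h_t,h)+(\mathsf Bh,h)=2N\|h\|^2+2(R',h).
\]
So $|\frac d{dt}\log\|h\|^2-2N|\le2\|R'\|/\|h\|\le C(S+|N|+1)^{1/2}$, which gives the second inequality.

\emph{The numerator.} The symmetric bilinear form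
\[
a_t(\eta,\zeta)=(A\eta,\zeta)=-(d\eta,d\zeta)-(d^*\eta,d^*\zeta)+\tfrac12(P^*\eta,P^*\zeta)
\]
is the integral of an expression bilinear in the derivatives of order at most one of $\eta$ and $\zeta$, with coefficients smooth in $(x,t)$. Hence its time derivative satisfies $|\dot a_t(h,h)|\le C\|h\|^2_{H^1}$, and $|(Ah,\mathsf Bh)|=|a_t(h,\mathsf Bh)|\le C\|h\|_{H^1}^2$. Using the symmetry of $a_t$ and $h_t=Ah+R'-\frac12\mathsf Bh$,
\[
\tfrac d{dt}(Ah,h)=\dot a_t(h,h)+2(Ah,h_t)=2\|Ah\|^2+2(Ah,R')+O(\|h\|_{H^1}^2).
\]

\emph{The quotient.} Subtracting $N\frac d{dt}\|h\|^2$ and using $\|Ah\|^2-N^2\|h\|^2=\|(A-N)h\|^2$,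
\[
\dot N\|h\|^2=2\|(A-N)h\|^2+2\big((A-N)h,R'\big)+O(\|h\|_{H^1}^2)\ge\|(A-N)h\|^2-C\|h\|_{H^1}^2 .
\]
By \eqref{eq:H1}, $\dot N\ge S^2-C(S+|N|+1)$, and $CS\le\frac12S^2+\frac12C^2$ gives the first inequality.
\end{proof}

The first inequality in \eqref{eq:frequency} bounds $N$ in one direction only, so it does not bound $\int S^2dt$. What it does bound is $\int S^2/Z^2\,dt$, where $Z$ is comparable to $|N|+1$, because $\dot N/Z^2$ is the derivative of a bounded function. This suffices: by Young's inequality $a^{1/4}b^{3/4}\le a+b$,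
\begin{equation}\label{eq:young}
\sqrt S=\big(S^2/Z^2\big)^{1/4}\big(Z^{2/3}\big)^{3/4}\le S^2/Z^2+Z^{2/3}\qquad(Z>0),
\end{equation}
and $Z^{2/3}$ is dominated by the main term $2N$, which has the favorable sign when it is large.

\begin{proposition}\label{prop:growth}
Let $h$ satisfy \eqref{eq:abstract} on $[0,\delta]$.
\begin{itemize}
\item[(i)] If $h(0)=0$, then $h\equiv0$.
\item[(ii)] There are constants $c_1,C_3>0$ such that if $h(0)\ne0$ and $N(0)\ge C_3$, then $\|h(\delta)\|^2\ge\|h(0)\|^2\exp(c_1N(0)-C_3)$.
\end{itemize}
\end{proposition}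

\begin{proof}
Both parts use the following consequence of \eqref{eq:frequency}: on an interval where $h\ne0$ and $N\ge0$, the function $(N+1)e^{C_1t}$ is nondecreasing.

(i) Suppose $h(t_1)\ne0$, and let $t_0=\max\{t<t_1:h(t)=0\}$. Then \eqref{eq:frequency} holds on $(t_0,t_1]$. In this part constants may depend on $N(t_1)$. If $N(t)>0$ for some $t\in(t_0,t_1]$, follow $N$ forward from $t$ until its first zero or until $t_1$, whichever comes first; monotonicity gives $N(t)+1\le(|N(t_1)|+1)e^{C_1\delta}$. So with $\bar N=1+(|N(t_1)|+1)e^{C_1\delta}$ the function $Z=\bar N-N$ satisfies $Z\ge1$ and $|N|\le Z+\bar N$ on $(t_0,t_1]$. Then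
\[
(Z^{-1})^{\textstyle\cdot}=\frac{\dot N}{Z^2}\ge\frac{S^2}{2Z^2}-C_1\frac{Z+\bar N+1}{Z^2}\ge\frac{S^2}{2Z^2}-C_1(\bar N+2).
\]
Since $0<Z^{-1}\le1$, integration gives $\int_t^{t_1}S^2/Z^2\,dt'\le C$ for all $t\in(t_0,t_1]$. By \eqref{eq:frequency} and \eqref{eq:young},
\[
\tfrac d{dt}\log\|h\|^2\le2\bar N-2Z+C_2\Big(\frac{S^2}{Z^2}+Z^{2/3}+\sqrt{Z+\bar N}+1\Big)\le C+C_2\frac{S^2}{Z^2},
\]
because $-2Z+C_2(Z^{2/3}+\sqrt{Z+\bar N})$ is bounded above for $Z\ge1$. Integrating over $[t,t_1]$ gives $\log\|h(t)\|^2\ge\log\|h(t_1)\|^2-C$ for all $t\in(t_0,t_1]$. This contradicts $\|h(t)\|\to0$ as $t\to t_0$.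

(ii) Assume $N(0)+1\ge2e^{C_1\delta}$, and let $[0,t)$ be an interval on which $h\ne0$. As long as $N\ge0$, monotonicity gives $N+1\ge(N(0)+1)e^{-C_1\delta}\ge2$; by continuity $N$ never drops below $1$, and this bound holds on all of $[0,t)$. Take $Z=N$. Then
\[
(-N^{-1})^{\textstyle\cdot}=\frac{\dot N}{N^2}\ge\frac{S^2}{2N^2}-2C_1,\qquad\text{so}\qquad\int_0^t\frac{S^2}{N^2}\,dt'\le2+4C_1\delta,
\]
and by \eqref{eq:frequency} and \eqref{eq:young}
\[
\tfrac d{dt}\log\|h\|^2\ge2N-C_2\Big(\frac{S^2}{N^2}+N^{2/3}+\sqrt N+1\Big)\ge N-C-C_2\frac{S^2}{N^2}.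
\]
Integrating, $\log\|h(t')\|^2\ge\log\|h(0)\|^2+\int_0^{t'}N-C$ for $t'<t$. The right side is bounded below, so $h(t)\neq0$; hence $h$ does not vanish on $[0,\delta]$. At time $\delta$ insert $N\ge(N(0)+1)e^{-C_1\delta}-1$ to obtain the claim with $c_1=\delta e^{-C_1\delta}$.
\end{proof}

\section{Uniqueness and the symmetric family}\label{sec:unique}

\begin{proof}[Proof of Theorem \ref{thm:unique}]
Let $\psi^1,\psi^2$ be solutions on $[0,\varepsilon)$ starting at $\psi_0$. Apply Lemmas \ref{lem:hmhf} and \ref{lem:gauge} to each on $[0,\varepsilon/2]$. On a common interval $[0,\delta]$ we obtain diffeomorphisms $\Phi^i_t$ and closed positive solutions $\hat\psi^i$ of \eqref{eq:gauged}. By Proposition \ref{prop:difference}, $h=\hat\psi^1-\hat\psi^2$ satisfies \eqref{eq:abstract} with $\psi_1=\hat\psi^1$, and $h(0)=0$. Proposition \ref{prop:growth}(i) gives $\hat\psi^1=\hat\psi^2=:\hat\psi$. Now $\Phi^1$ and $\Phi^2$ are both the flow of the smooth time-dependent vector field $-V(\hat\psi)$ starting at the identity, so $\Phi^1=\Phi^2$ and $\psi^1=(\Phi^1)^*\hat\psi=\psi^2$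 on $[0,\delta]$.

Let $t^*$ be the supremum of the times $t$ with $\psi^1=\psi^2$ on $[0,t]$. If $t^*<\varepsilon$, then $\psi^1(t^*)=\psi^2(t^*)$ by continuity, and the argument above, applied to $\psi^i(t^*+\cdot)$, gives agreement beyond $t^*$, a contradiction.
\end{proof}

Uniqueness implies that a solution inherits the symmetries of its initial form. The forms $\omega$ and $\Omega$ are fixed by $SU(3)$, which does not act on the torus; a finite subgroup that preserves the lattice has the same invariant $3$-forms, and that is enough.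

\begin{lemma}\label{lem:symmetric}
Every solution on $[0,\varepsilon)$ starting at $\psi_0[f_0]$ has the form \eqref{eq:family} for all $t$.
\end{lemma}

\begin{proof}
Let $\Gamma\subset SU(3)$ be the finite group generated by $\operatorname{diag}(i,-i,1)$ and $\operatorname{diag}(1,i,-i)$. It preserves $\omega$, $\Omega$ and the lattice $\mathbb Z^6=\mathbb Z[i]^3$, so it acts on $T^7$, fixing $x$. Let $\mu$ be an element of $\Gamma$ or a translation in $y$. Then $\mu$ preserves the orientation and $\psi_0[f_0]$, so $\mu^*\psi(t)$ is again a solution starting at $\psi_0[f_0]$, and $\mu^*\psi(t)=\psi(t)$ by Theorem \ref{thm:unique}.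

Translation invariance gives $\psi=\eta(x,t)+dx\wedge\beta(x,t)$ with $\eta\in\Lambda^4(\mathbb R^6)^*$ and $\beta\in\Lambda^3(\mathbb R^6)^*$. The restriction of the exact form $\psi(t)-\psi_0[f_0]$ to a torus $\{x\}\times T^6$ is $\eta(x,t)-\frac12\omega^2$. It is exact with constant coefficients; integrating it over the coordinate $4$-tori shows that every coefficient vanishes. So $\eta=\frac12\omega^2$.

The form $\beta(x,t)$ is $\Gamma$-invariant, and $\Gamma$ preserves the decomposition of $\Lambda^3\otimes\mathbb C$ by type. An element $\operatorname{diag}(i^{a_1},i^{a_2},i^{a_3})$, $a_1+a_2+a_3\equiv0\pmod4$, acts diagonally in the following basis of the $9$-dimensional space $\Lambda^{2,1}$: on the three forms $dz_j\wedge dz_k\wedge d\bar z_l$ with $\{j,k,l\}=\{1,2,3\}$ by $i^{a_j+a_k-a_l}=(-1)^{a_l}$, and on the six forms $dz_j\wedge dz_k\wedge d\bar z_j$ with $j\ne k$ by $i^{a_k}$. The generators have exponents $(1,-1,0)$ and $(0,1,-1)$, so for each index some generator has exponent $\pm1$ there, and no basis form is fixed by both generators. Hence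 $\Lambda^{2,1}$ and its conjugate $\Lambda^{1,2}$ contain no nonzero invariant, and the real form $\beta$ lies in $\Lambda^{3,0}\oplus\Lambda^{0,3}$, that is, in the span of $\operatorname{Re}\Omega$ and $\operatorname{Im}\Omega$.
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:class} and \ref{thm:counter}]
By Lemma \ref{lem:symmetric}, a solution starting at $\psi_0[f_0]$ exists if and only if one of the form \eqref{eq:family} exists, so Theorem \ref{thm:class} follows from Proposition \ref{prop:graph}. The form $\psi_0[f_0]$ is of type \eqref{eq:family} with $p=1$, hence closed, and positive by Lemma \ref{lem:family}. If a solution starts at it, then $f_0=v(\cdot,\delta)$ for a function $v$ as in \eqref{eq:csf}, and $f_0$ is real analytic by Lemma \ref{lem:analytic}. This proves Theorem \ref{thm:counter}.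
\end{proof}

\section{Generic non-existence}\label{sec:generic}

On a general manifold there is no symmetric family, and we follow the third observation of Example \ref{ex:heat}. If solvable data with uniform bounds were dense in an open set, two of them would differ by a small, rapidly oscillating form pointing in the backward direction $\xi\wedge\varphi$. By Proposition \ref{prop:growth}(ii) the difference of the solutions would then grow beyond the bounds. The test forms must be exact, in order to stay in the class $c$; this is possible because $\xi\wedge\varphi$ is the leading term of $d(f\varphi)$.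

\begin{lemma}\label{lem:test}
Let $\psi_0$ be a positive form on $M$, $\varphi_0=*\psi_0$, $A_0=A_{\psi_0}$, with products and norms in $L^2(g_{\psi_0})$. There are $c_0>0$ and exact $4$-forms $\zeta_\lambda$, $\lambda\ge1$, with $\|\zeta_\lambda\|_{C^L}\le C_L\lambda^L$ for all integers $L\ge0$, such that for all large $\lambda$ and all $4$-forms $e$ with $\|e\|_{C^1}\le\lambda^{-1}$,
\[
\|\zeta_\lambda+e\|\ge c_0,\qquad\big(A_0(\zeta_\lambda+e),\zeta_\lambda+e\big)\ge c_0\lambda^2\|\zeta_\lambda+e\|^2 .
\]
\end{lemma}

\begin{proof}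
Take a chart with coordinates $x^1,\dots,x^7$, put $\xi=dx^1$, let $\chi\not\equiv0$ be a smooth function with compact support in the chart, and define
\[
\zeta_\lambda=\lambda^{-1}d\big(\chi\sin(\lambda x^1)\varphi_0\big)=\chi\cos(\lambda x^1)\,\xi\wedge\varphi_0+\lambda^{-1}\sin(\lambda x^1)\,d(\chi\varphi_0).
\]
The $C^L$ bounds are read off from this formula. In the first derivatives of $\zeta_\lambda$ the only term of order $\lambda$ comes from differentiating $\cos(\lambda x^1)$, so by the symbols of $d^*$ and $P^*$,
\[
d^*\zeta_\lambda=\lambda\chi\sin(\lambda x^1)\,\iota_\xi(\xi\wedge\varphi_0)+O(1),\qquad P^*\zeta_\lambda=\lambda\chi\sin(\lambda x^1)\,|\xi\wedge\varphi_0|^2+O(1).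
\]
We have $|\xi\wedge\varphi_0|^2=4|\xi|^2$ and $|\iota_\xi(\xi\wedge\varphi_0)|^2=|\xi|^2|\xi\wedge\varphi_0|^2=4|\xi|^4$. With $I_\lambda=\int\chi^2\sin^2(\lambda x^1)|\xi|^4\,\mathrm{vol}$ and $d\zeta_\lambda=0$,
\[
(A_0\zeta_\lambda,\zeta_\lambda)=-\|d^*\zeta_\lambda\|^2+\tfrac12\|P^*\zeta_\lambda\|^2=(-4+8)\lambda^2I_\lambda+O(\lambda).
\]
Writing $\sin^2$ and $\cos^2$ through $\cos(2\lambda x^1)$ and applying the Riemann--Lebesgue lemma, we get $I_\lambda\to\frac12\int\chi^2|\xi|^4\,\mathrm{vol}>0$ and $\|\zeta_\lambda\|^2\to2\int\chi^2|\xi|^2\,\mathrm{vol}>0$. Adding $e$ changes $\|\zeta_\lambda\|$ by $O(\lambda^{-1})$. Since the form $(A_0\,\cdot,\cdot)$ is bounded on $H^1\times H^1$, it changes $(A_0\zeta_\lambda,\zeta_\lambda)$ by $O(\|\zeta_\lambda\|_{H^1}\|e\|_{H^1}+\|e\|_{H^1}^2)=O(1)$. The two inequalities follow for a small $c_0$.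
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:generic}]
Fix $\psi_*\in\mathcal P_c$. By Hodge theory $d\Omega^3(M)$ is the set of closed forms orthogonal to the harmonic forms of $\bar g$, so it is closed in the Fr\'echet space $\Omega^4(M)$. Thus $\psi_*+d\Omega^3(M)$ is completely metrizable, and $\mathcal P_c$ is an open subset of it, hence a Baire space: every meager set (countable union of nowhere dense sets) has dense complement.

Let $K_1\subset K_2\subset\cdots$ be compact subsets of the bundle of positive $4$-forms whose interiors cover it. Let $\Sigma_m$ be the set of $\psi_0\in\mathcal P_c$ for which there is a solution on $[0,1/m]$ with values in $K_m$ and $\|\psi\|_{C^6(M\times[0,1/m])}\le m$. A solution on $[0,\varepsilon)$, restricted to $[0,\varepsilon/2]$, has compact image and finite $C^6$ norm, so its initial form lies in $\Sigma_m$ for large $m$. It suffices to show that each $\Sigma_m$ is nowhere dense.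

Suppose that $\Sigma_m$ is dense in a nonempty open set $O\subset\mathcal P_c$. Fix $\psi_0\in\Sigma_m\cap O$ with a solution $\psi$ as in the definition of $\Sigma_m$, and choose an integer $L\ge1$ and $\rho>0$ such that $O$ contains all $\psi'\in\mathcal P_c$ with $\|\psi'-\psi_0\|_{C^L}<\rho$. Let $\zeta_\lambda$ be as in Lemma \ref{lem:test}. The form $\psi_0+\lambda^{-L-1}\zeta_\lambda$ lies in the class $c$ and is within $C_L\lambda^{-1}$ of $\psi_0$ in $C^L$, so for large $\lambda$ it is positive and lies in $O$. By density there is $\psi_0^\lambda\in\Sigma_m$ within $\lambda^{-L-2}$ of it in $C^1$, that is,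
\[
\psi_0^\lambda-\psi_0=\lambda^{-L-1}(\zeta_\lambda+e_\lambda),\qquad\|e_\lambda\|_{C^1}\le\lambda^{-1}.
\]
Let $\psi^\lambda$ be a solution starting at $\psi_0^\lambda$ as in the definition of $\Sigma_m$.

The metric is a smooth function of the positive form and $K_m$ is compact, so the metrics of $\psi$ and of all $\psi^\lambda$ satisfy the hypotheses of Lemma \ref{lem:hmhf} with $T=1/m$ and one constant $\Lambda$. We obtain one $\delta>0$ and, by Lemma \ref{lem:gauge}, closed positive solutions $\hat\psi,\hat\psi^\lambda$ of $\partial_t\hat\psi=Q(\hat\psi)$ on $[0,\delta]$ with initial values $\psi_0,\psi_0^\lambda$. Their values are images of points of $K_m$ under orientation-preserving linear isomorphisms between tangent spaces that are bounded together with their inverses, so they lie in one compact set of positive forms. The pullback by $\Phi_t^{-1}$ involves one derivative of $\Phi_t^{-1}$, so the $C^3$ bound of Lemma \ref{lem:hmhf} bounds their spatial $C^2$ norms independently of $\lambda$.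

By Proposition \ref{prop:difference}, $h_\lambda=\hat\psi-\hat\psi^\lambda$ satisfies \eqref{eq:abstract} with the fixed family $\psi_1=\hat\psi$ and with $C_0$ independent of $\lambda$. So the constants $c_1,C_3$ of Proposition \ref{prop:growth}(ii) do not depend on $\lambda$. At $t=0$ the operator is $A_{\psi_0}$ and $h_\lambda(0)=-\lambda^{-L-1}(\zeta_\lambda+e_\lambda)$, so Lemma \ref{lem:test} gives $N(0)\ge c_0\lambda^2$ and $\|h_\lambda(0)\|\ge c_0\lambda^{-L-1}$ for large $\lambda$. Therefore
\[
\|h_\lambda(\delta)\|^2\ge c_0^2\,\lambda^{-2L-2}\exp(c_1c_0\lambda^2-C_3)\to\infty\qquad(\lambda\to\infty).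
\]
But $\hat\psi(\delta)$ and $\hat\psi^\lambda(\delta)$ take values in a fixed compact set, so $\|h_\lambda(\delta)\|$ is bounded. This contradiction shows that $\Sigma_m$ is nowhere dense.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Petcu}
Amanda Maria Petcu, \emph{The hypersymplectic flow descended from the $G_2$-Laplacian coflow}, arXiv:2604.18554 (2026).

\end{thebibliography}
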